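
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Completeness of the mixed systems attached to the functions $\zeta(s)/(s-\rho)^k$}


\begin{abstract}
Let $L$ be the closed span, in $L^2$ of the critical line, of the functions $\zeta(s)/(s-\rho)^k$, where $\rho$ runs over the non-trivial zeros of the Riemann zeta function and $1\le k\le m_\rho$, the multiplicity of $\rho$. These functions form a complete and minimal system in $L$. For each zero $\rho$ keep the functions with $k\le k(\rho)$, where $0\le k(\rho)\le m_\rho$ is arbitrary, and replace the others by the corresponding vectors of the dual system. Burnol proved that the closed span of the resulting mixed system has codimension at most $1$, and left open whether codimension $1$ can occur. We prove, unconditionally, that it never does: every such mixed system is complete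 in $L$. The proof also gives a Parseval formula, a result for more general mixed systems, and a spectral synthesis theorem for the difference-quotient operators on $L$.
\end{abstract}

\section{The question and the results}

Let $\zeta$ be the Riemann zeta function. Throughout, $\rho$ denotes a non-trivial zero of $\zeta$ and $m_\rho$ its multiplicity. Let $\ell=\frac12+i\mathbb R$ be the critical line, $d\mu(s)=|ds|/2\pi$, and
\[
\langle u,v\rangle=\int_\ell\overline{u(s)}\,v(s)\,d\mu(s),\qquad u,v\in L^2(\ell,\mu),
\]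
a scalar product that is linear in the second factor; $\|\cdot\|$ is the norm. Put
\[
x_{\rho,k}(s)=\frac{\zeta(s)}{(s-\rho)^k},\qquad (\rho,k)\in I=\{(\rho,k):1\le k\le m_\rho\}.
\]
These functions are square-integrable on $\ell$. Let $V$ be their linear span and $L$ the closure of $V$ in $L^2(\ell,\mu)$.

Since $x_{\rho,k}/\zeta=(s-\rho)^{-k}$, an element of $V$ is $\zeta$ times a sum of partial fractions whose poles are at the zeros $\rho$, with orders bounded by the multiplicities. We shall see in Section~\ref{sec:L} that every $g\in L$ extends to a meromorphic function on $\mathbb C$, that the poles of $g/\zeta$ are again among the $\rho$, with orders at most $m_\rho$, and that the coefficient of $(s-\rho)^{-k}$ in the principal part of $g/\zeta$ at $\rho$ is a continuous linear functional of $g\in L$. By the Riesz theorem it has the form $g\mapsto\langle y_{\rho,k},g\rangle$ with $y_{\rho,k}\in L$. Reading off coefficients of partial fractions gives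
\[
\langle y_{\rho,k},x_{\rho',k'}\rangle=\delta_{(\rho,k),(\rho',k')} .
\]
Thus $(x_{\rho,k})$ is minimal (no member lies in the closed span of the others), and $(y_{\rho,k})$ is its dual system, unique because $(x_{\rho,k})$ spans $L$. For a simple zero, $\langle y_{\rho,1},g\rangle=g(\rho)/\zeta'(\rho)$; in general $y_{\rho,m_\rho},\dots,y_{\rho,1}$ are obtained from the evaluators $g\mapsto g(\rho),\dots,g\mapsto g^{(m_\rho-1)}(\rho)$ by an invertible triangular matrix. These facts, and the completeness of $(y_{\rho,k})$ in $L$, are known \cite{BurnolTwo}.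

There are therefore two ways to test $g\in L$ at a simple zero $\rho$: against $x_{\rho,1}$, which is a global pairing, or by its value $g(\rho)$, which is local. If all zeros were simple, each of the two choices, made at all zeros, would determine $g$. What happens if the choice varies from zero to zero? With multiplicities allowed, the question is as follows. Call $\Sigma\subset I$ \emph{admissible} if
\[
\Sigma=\{(\rho,k):1\le k\le k_\Sigma(\rho)\}
\]
for some function $\rho\mapsto k_\Sigma(\rho)\in\{0,1,\dots,m_\rho\}$, otherwise arbitrary. For admissible $\Sigma$ let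
\[
\mathcal Z_\Sigma=\{x_{\rho,k}:(\rho,k)\in\Sigma\}\cup\{y_{\rho,k}:(\rho,k)\in I\setminus\Sigma\}.
\]
Because of the triangular relation, the vectors $y_{\rho,k}$ with $k_\Sigma(\rho)<k\le m_\rho$ may be replaced by the evaluators $g\mapsto g^{(j)}(\rho)$, $0\le j<m_\rho-k_\Sigma(\rho)$, without changing the span. Burnol proved \cite[Theorem~1]{Burnol} that the closed span of $\mathcal Z_\Sigma$ has codimension at most $1$ in $L$ for every admissible $\Sigma$, and left open whether codimension $1$ can occur. For $\Sigma=I$ and $\Sigma=\emptyset$ it does not, by the completeness of the two systems. But completeness of a system and of its dual does not settle the other cases by itself, as the following abstract example shows.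

\begin{example}\label{ex:abstract}
Let $e$, $u_n$, $v_n$ $(n\ge1)$ be an orthonormal basis of a Hilbert space, and put
\[
x_n=u_n,\quad x_n'=v_n+e-\sum_{k\le n}u_k,\qquad y_n=u_n+e-\sum_{k<n}v_k,\quad y_n'=v_n .
\]
The systems $\{x_n,x'_n\}$ and $\{y_n,y_n'\}$ are biorthogonal: the only relation that is not immediate is
$\langle y_n,x_m'\rangle=1-[n\le m]-[m<n]=0$, where $[\,\cdot\,]$ is $1$ or $0$ according as the condition holds or not. If $h\perp x_n,x_n'$ for all $n$, then $h=\gamma e+\sum\eta_nv_n$ with $\eta_n+\gamma=0$ for all $n$, and $\sum|\eta_n|^2<\infty$ forces $\gamma=0$, $h=0$. So the first system is complete. The second is complete by the same argument with the $u_n$ and $v_n$ exchanged. Yet the mixed system $\{x_n\}\cup\{y_n'\}=\{u_n\}\cup\{v_n\}$ has closed span $e^\perp$, of codimension exactly $1$.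
\end{example}

So a proof of completeness must use more than biorthogonality and the completeness of the two systems. The answer to the question is the following.

\begin{theorem}\label{thm:A}
For every admissible $\Sigma$, the system $\mathcal Z_\Sigma$ is complete in $L$. Equivalently, with $X_\Sigma=\overline{\mathrm{span}}\{x_{\rho,k}:(\rho,k)\in\Sigma\}$, there is an orthogonal decomposition
\[
L=X_\Sigma\oplus\overline{\mathrm{span}}\{y_{\rho,k}:(\rho,k)\in I\setminus\Sigma\}.
\]
\end{theorem}

Nothing is assumed about the location or the multiplicities of the zeros. Theorem~\ref{thm:A} follows from a Parseval formula.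

\begin{theorem}\label{thm:parseval}
Let $f,g\in L$, and suppose that for all but finitely many $\rho$ the numbers
\begin{equation}\label{eq:numbers}
\sum_{k=l}^{m_\rho}\langle y_{\rho,k},g\rangle\,\langle f,x_{\rho,k-l+1}\rangle,\qquad 1\le l\le m_\rho,
\end{equation}
all vanish. Then
\begin{equation}\label{eq:parseval}
\langle f,g\rangle=\sum_\rho\ \sum_{k=1}^{m_\rho}\langle f,x_{\rho,k}\rangle\,\langle y_{\rho,k},g\rangle,
\end{equation}
where all but finitely many of the inner sums are $0$.
\end{theorem}

The formula also covers mixed systems that violate admissibility at finitely many zeros.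

\begin{theorem}\label{thm:nonadm}
Let $\Sigma\subset I$ be such that, for all but finitely many $\rho$, the set $\{k:(\rho,k)\in\Sigma\}$ is an initial segment (possibly empty) of $\{1,\dots,m_\rho\}$. Then $\{x_{\rho,k}\}_{(\rho,k)\in\Sigma}\cup\{y_{\rho,k}\}_{(\rho,k)\in I\setminus\Sigma}$ is complete in $L$. In particular, if all but finitely many zeros are simple, this holds for every $\Sigma\subset I$.
\end{theorem}

The last theorem is a form of spectral synthesis: each $g\in L$ can be approximated by linear combinations of exactly those $x_{\rho,k}$ that the poles of $g/\zeta$ allow.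

\begin{theorem}\label{thm:synthesis}
\textup{(a)} Every $g\in L$ lies in the closed span of the $x_{\rho,k}$ with $k$ at most the order of the pole of $g/\zeta$ at $\rho$.

\textup{(b)} Let $w_0\ne1$, $\operatorname{Re}w_0\ne\frac12$, $\zeta(w_0)\ne0$. The closed subspaces of $L$ invariant under the bounded operator
\[
R_{w_0}:g\longmapsto\frac1{s-w_0}\Bigl(g(s)-\frac{g(w_0)}{\zeta(w_0)}\,\zeta(s)\Bigr)
\]
are exactly the $X_\Sigma$ with $\Sigma$ admissible, and distinct $\Sigma$ give distinct subspaces.
\end{theorem}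

\section{The idea, for simple zeros}\label{sec:idea}

In this section we argue informally. The starting point is the operators $R_w$ of Theorem~\ref{thm:synthesis}, defined for $w\notin\ell$, $w\ne1$, $\zeta(w)\ne0$. Divided by $\zeta$, $R_w$ is the difference quotient $p\mapsto\frac{p(s)-p(w)}{s-w}$ applied to $p=g/\zeta$. For $p=1/(s-\rho)$ this gives $-\frac1{w-\rho}\cdot\frac1{s-\rho}$. Hence $R_wx_{\rho,1}=-(w-\rho)^{-1}x_{\rho,1}$: the $x_{\rho,1}$ are eigenvectors of all the $R_w$. Consider the matrix element
\begin{equation}\label{eq:Sfirst}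
S_{f,g}(w)=\langle f,R_wg\rangle=\int_\ell\frac{\overline{f(s)}\,g(s)}{s-w}\,d\mu(s)-\frac{g(w)}{\zeta(w)}\int_\ell\frac{\overline{f(s)}\,\zeta(s)}{s-w}\,d\mu(s).
\end{equation}
For a finite sum $g=\sum c_\rho x_{\rho,1}$ we get at once
\[
S_{f,g}(w)=-\sum_\rho\frac{c_\rho\,\langle f,x_{\rho,1}\rangle}{w-\rho},\qquad c_\rho=\langle y_{\rho,1},g\rangle .
\]
So in this finite case two things hold. First, $S_{f,g}$ is a rational function vanishing at infinity, and its residues are the negatives of the terms of \eqref{eq:parseval}. Second, the pairing itself is recovered at infinity: $-wS_{f,g}(w)\to\langle f,g\rangle$.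

Now let all zeros be simple, and let $g\in L$ be orthogonal to $\mathcal Z_\Sigma$. Take $f=g$ in \eqref{eq:Sfirst}. At a zero $\rho\notin\ell$ both integrals are holomorphic, the second one takes the value $\langle g,x_{\rho,1}\rangle$, and $g/\zeta$ has residue $g(\rho)/\zeta'(\rho)=\langle y_{\rho,1},g\rangle$. The residue of $S_{g,g}$ is
\[
-\langle y_{\rho,1},g\rangle\,\langle g,x_{\rho,1}\rangle ,
\]
a product in which one factor vanishes, since either $x_{\rho,1}$ or $y_{\rho,1}$ belongs to $\mathcal Z_\Sigma$. So $S_{g,g}$ has no poles off $\ell$. If the same holds on $\ell$ and the two conclusions from the finite case remain true, then $S_{g,g}=0$ and $\|g\|^2=-\lim wS_{g,g}(w)=0$.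

Two points have to be settled. First, $S_{f,g}$ must continue across $\ell$, with the expected principal parts at zeros on $\ell$ too, and if it has only finitely many poles it must be rational and vanish at infinity. This is done in Sections~\ref{sec:S} and~\ref{sec:rational}; the functional equation controls $S_{f,g}$ to the left of $\ell$.

The second point is the serious one. As $x\to+\infty$, the first integral in \eqref{eq:Sfirst} is $-\langle f,g\rangle/x+o(1/x)$. For $-xS_{f,g}(x)\to\langle f,g\rangle$ we need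
\[
x\,\frac{g(x)}{\zeta(x)}\int_\ell\frac{\overline f\,\zeta}{s-x}\,d\mu\longrightarrow0 .
\]
Direct estimates just fail to give this. An element of $L$ is essentially an $H^2$ function, so $g(x)=O(x^{-1/2})$. The mean square bound for $\zeta$ on $\ell$ shows that the integral is $O(\sqrt{\log x/x})$. The product is then $O(\sqrt{\log x})$, which is not good enough. But we know more: when $S_{f,g}$ is rational and vanishes at infinity, the product \emph{has a limit} $\kappa$. If $\kappa\ne0$, then $|g(x)|^2\ge c/(x\log x)$ for large $x$, and the integral of the right side diverges, just barely. On the other hand Hilbert's inequality gives $\int_2^\infty|g(x)|^2dx<\infty$. So $\kappa=0$.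

\section{The functions in $L$}\label{sec:L}

\subsection{Facts about $\zeta$ and Hardy spaces}

Letters $C,c$ denote positive constants that may change from line to line. The functional equation is $\zeta(s)=\chi(s)\zeta(1-s)$ with
\[
\chi(s)=2^s\pi^{s-1}\sin(\pi s/2)\,\Gamma(1-s),\qquad \chi(s)\chi(1-s)=1,\qquad|\chi|=1\text{ on }\ell .
\]
The non-trivial zeros lie in $0<\operatorname{Re}s<1$, where $\chi$ is holomorphic and has no zeros; so $1-\rho$ is a zero with $m_{1-\rho}=m_\rho$. The other zeros $-2n$, $n\ge1$, are simple, because $\sin(\pi s/2)$ has a simple zero there while $\Gamma(1+2n)\zeta(1+2n)\ne0$. We use two classical estimates (\cite[Ch.~V and Ch.~VII]{Titchmarsh}; the second is due to Hardy and Littlewood):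
\begin{align}
&\zeta(\sigma+it)=O(|t|^{1/3})\quad\text{uniformly for }\sigma\ge\tfrac12,\ |t|\ge1; \label{eq:growth}\\
&\int_0^T|\zeta(\tfrac12+it)|^2\,dt=O(T\log T)\quad (T\ge2). \label{eq:meansquare}
\end{align}
By \eqref{eq:growth}, $\zeta/s$ is square-integrable on $\ell$.

Put $\lambda(w)=(2+|w|)\log(2+|w|)$. In $\operatorname{Re}w\le\frac12$ the function $\chi(w)/w$ is holomorphic ($\sin(\pi w/2)$ vanishes at $0$). There $|2^w\pi^{w-1}|\le C$, $|\sin(\pi w/2)/w|\le Ce^{\pi|w|/2}$ and $|\Gamma(1-w)|\le\Gamma(1-\operatorname{Re}w)\le e^{C\lambda(w)}$, so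
\begin{equation}\label{eq:chi}
|\chi(w)/w|\le e^{C\lambda(w)}\qquad(\operatorname{Re}w\le\tfrac12).
\end{equation}
The entire function $Q(w)=(w-1)\zeta(w)$ is $O((1+|w|)^2)$ for $\operatorname{Re}w\ge\frac12$, by \eqref{eq:growth} and the boundedness of $\zeta$ for $\operatorname{Re}w\ge2$. For $\operatorname{Re}w\le\frac12$, $Q(w)=-(w-1)\frac{\chi(w)}w\,Q(1-w)$. Hence
\begin{equation}\label{eq:Q}
|Q(w)|\le e^{C\lambda(w)}\quad(w\in\mathbb C),\qquad Q(0)=-\zeta(0)=\tfrac12 .
\end{equation}

Let $H^2$ be the Hardy space of $\operatorname{Re}s>\frac12$: the holomorphic functions whose $L^2$ norms on the lines $\operatorname{Re}s=\sigma>\frac12$ are bounded. Through boundary values it is a closed subspace of $L^2(\ell,\mu)$. By the Paley--Wiener theorem each $h\in H^2$ has the form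
\begin{equation}\label{eq:PW}
h(\tfrac12+a)=\int_0^\infty\varphi(u)e^{-au}\,du\quad(\operatorname{Re}a>0),\qquad\|\varphi\|_{L^2(0,\infty)}=\|h\| .
\end{equation}
Hence
\begin{equation}\label{eq:H2}
|h(w)|\le\frac{\|h\|}{\sqrt{2\operatorname{Re}w-1}}\ \ (\operatorname{Re}w>\tfrac12),\qquad
\sup_{\sigma>1/2}\int_{\mathbb R}|h(\sigma+it)|^2\,\frac{dt}{2\pi}=\|h\|^2 ,
\end{equation}
the first bound by the Cauchy--Schwarz inequality, the second relation by Plancherel's theorem.

\subsection{Continuation and bounds}

The $L^2$ norm on $\ell$ controls an $H^2$ function to the right of $\ell$ only. To control elements of $L$ on the left we use the linear isometry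
\[
(Ju)(s)=\chi(s)\,u(1-s),\qquad J^2=1,
\]
of $L^2(\ell,\mu)$. By the functional equation $Jx_{\rho,k}=(-1)^kx_{1-\rho,k}$, so $JV\subset V$ and $JL\subset L$.

\begin{proposition}\label{prop:L}
Let $g\in L$.
\begin{enumerate}
\item[\textup{(a)}] $(s-1)g(s)$ extends to an entire function, and for each compact $K\subset\mathbb C$ we have $\sup_K|(s-1)g(s)|\le C_K\|g\|$. Moreover $g(-2n)=0$ for $n\ge1$.
\item[\textup{(b)}] $h=\frac{s-1}s\,g$ belongs to $H^2$, and $\|h\|=\|g\|$.
\item[\textup{(c)}] $g(w)=\chi(w)\,(Jg)(1-w)$ as meromorphic functions on $\mathbb C$, and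
\begin{align}
|g(w)|&\le\Bigl|\frac w{w-1}\Bigr|\frac{\|g\|}{\sqrt{2\operatorname{Re}w-1}}&&(\operatorname{Re}w>\tfrac12,\ w\ne1),\label{eq:right}\\
|g(w)|&\le|w-1|\,\Bigl|\frac{\chi(w)}w\Bigr|\,\frac{\|g\|}{\sqrt{1-2\operatorname{Re}w}}&&(\operatorname{Re}w<\tfrac12).\label{eq:left}
\end{align}
\item[\textup{(d)}] $|g/\zeta|\le C\|g\|$ on $\operatorname{Re}w\ge2$ and on $\operatorname{Re}w\le-1$, where $C$ does not depend on $g$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Elements of $V$.} The function $\frac{s-1}s\,x_{\rho,k}(s)$ is holomorphic near $\operatorname{Re}s\ge\frac12$: the factor $s-1$ removes the pole of $\zeta$, and $k\le m_\rho$. In the strip $\frac12\le\sigma\le2$ it is bounded on compact sets and $O(|t|^{-2/3})$ as $|t|\to\infty$, by \eqref{eq:growth}. For $\sigma\ge2$ it is $O(1/|s-\rho|)$, since $\zeta$ is bounded there, and $|s-\rho|\ge1$. So its $L^2$ norms on the lines $\operatorname{Re}s=\sigma\ge\frac12$ are bounded, and it belongs to $H^2$. As $|\frac{s-1}s|=1$ on $\ell$, for $u\in V$ the functions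
\[
h=\tfrac{s-1}s\,u,\qquad \widetilde h=\tfrac{s-1}s\,Ju
\]
belong to $H^2$ and have norm $\|u\|$. Moreover $(s-1)u$ is entire, $u(-2n)=0$, and $u(s)=\chi(s)(Ju)(1-s)$ on $\mathbb C$. Since $\widetilde h(1-s)=\frac s{s-1}(Ju)(1-s)$,
\begin{align*}
(s-1)u(s)&=s\,h(s) &&(\operatorname{Re}s\ge\tfrac12),\\
(s-1)u(s)&=(s-1)^2\,\frac{\chi(s)}s\,\widetilde h(1-s)&&(\operatorname{Re}s\le\tfrac12).
\end{align*}
By \eqref{eq:H2}, $\int_{|t|\le A}|(s-1)u(s)|^2dt\le C_{A,B}\|u\|^2$ for $s=\sigma+it$ and every $\sigma$ with $|\sigma|\le B$. For an entire function $F$ we have $|F(z)|^2\le\frac1\pi\iint_{|s-z|<1}|F|^2$. With $F=(s-1)u$ this gives $\sup_K|(s-1)u|\le C_K\|u\|$ for every compact $K$.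

\emph{Passage to $L$.} Let $V\ni u_n\to g$ in $L^2(\ell,\mu)$. By the last bound, applied to the differences $u_n-u_{n'}$, the functions $(s-1)u_n$ converge locally uniformly on $\mathbb C$, and the limit agrees with $(s-1)g$ almost everywhere on $\ell$. This gives (a). Also $\frac{s-1}su_n\to\frac{s-1}sg$ in the closed subspace $H^2$. By \eqref{eq:H2} this convergence is pointwise for $\operatorname{Re}s>\frac12$, so the limit in $H^2$ is given there by the extension of $g$ from (a). This is (b). In (c), $Jg\in L$, so both sides are meromorphic on $\mathbb C$ by (a); they agree on $\ell$, hence everywhere. The bound \eqref{eq:right} is \eqref{eq:H2} for $h$, and \eqref{eq:left} follows from the identity and \eqref{eq:right} for $Jg$ at the point $1-w$ (for $w=0$ by continuity).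

For (d), $|\zeta(w)|\ge2-\zeta(2)>0$ when $\operatorname{Re}w\ge2$, so \eqref{eq:right} gives the bound there. On $\operatorname{Re}w\le-1$ we use the identity $(g/\zeta)(w)=(Jg/\zeta)(1-w)$ of meromorphic functions and apply the bound to $Jg$.
\end{proof}

From now on elements of $L$ are regarded as meromorphic functions; in particular they are continuous on $\ell$.

\subsection{Principal parts and the dual system}\label{ssec:dual}

Let $g\in L$. The quotient $g/\zeta$ is regular at $1$, where $g$ has at most a simple pole and $\zeta$ has a simple pole, and at the simple zeros $-2n$ of $\zeta$, where $g$ vanishes. So its poles are among the $\rho$, with order at most $m_\rho$. Let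
\[
\sum_{k=1}^{m_\rho}a_{\rho,k}(g)\,(w-\rho)^{-k}
\]
be the principal part of $g/\zeta$ at $\rho$. Each $a_{\rho,k}$ is an integral of $g/\zeta$ times a power of $w-\rho$ over a small circle, so it is a continuous functional by Proposition~\ref{prop:L}(a). Since $x_{\rho',k'}/\zeta=(s-\rho')^{-k'}$, we have $a_{\rho,k}(x_{\rho',k'})=\delta_{(\rho,k),(\rho',k')}$. So the vectors representing the $a_{\rho,k}$ form a system in $L$ biorthogonal to $(x_{\rho,k})$, and as the $x_{\rho,k}$ span $L$ there is only one such system: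
\begin{equation}\label{eq:dual}
a_{\rho,k}(g)=\langle y_{\rho,k},g\rangle .
\end{equation}
If $m=m_\rho$ and $(s-\rho)^m/\zeta(s)=\sum_ie_i(s-\rho)^i$ near $\rho$, with $e_0\ne0$, then $a_{\rho,m-i}(g)=\sum_{j\le i}e_{i-j}\,g^{(j)}(\rho)/j!$ for $0\le i<m$. This is the triangular relation between dual vectors and evaluators.

\section{The transform $S_{f,g}$ and its poles}\label{sec:S}

For $f,g\in L$ and $w\notin\ell$ put
\[
C_{f,g}(w)=\int_\ell\frac{\overline{f(s)}\,g(s)}{s-w}\,d\mu(s),\quad
C_{f,\zeta}(w)=\int_\ell\frac{\overline{f(s)}\,\zeta(s)}{s-w}\,d\mu(s),\quad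
S_{f,g}=C_{f,g}-\frac g\zeta\,C_{f,\zeta}.
\]
Let $d=d(w)=|\operatorname{Re}w-\frac12|$. For $s\in\ell$ we have $|s-w|\ge d$ and $|s|\le|s-w|(1+|w|/d)$; hence
\begin{equation}\label{eq:Cbounds}
|C_{f,g}(w)|\le\frac{\|f\|\,\|g\|}d,\qquad|C_{f,\zeta}(w)|\le\Bigl(1+\frac{|w|}d\Bigr)\|f\|\,\|\zeta/s\| .
\end{equation}

Each of the two Cauchy integrals may jump across $\ell$. The combination does not, and its principal parts at zeros on $\ell$ are given by the same formula as off $\ell$.

\begin{lemma}\label{lem:poles}
$S_{f,g}$ extends to a meromorphic function on $\mathbb C$ whose poles are non-trivial zeros, and $\zeta S_{f,g}$ is holomorphic on $\mathbb C\setminus\{1\}$. The principal part of $S_{f,g}$ at $\rho$ is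
\begin{equation}\label{eq:pp}
-\sum_{l=1}^m(w-\rho)^{-l}\sum_{k=l}^m a_{\rho,k}(g)\,b_{k-l},\qquad b_j=\langle f,x_{\rho,j+1}\rangle,\quad m=m_\rho .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Off $\ell$.} The functions $C_{f,g}$ and $C_{f,\zeta}$ are holomorphic, and the poles of $g/\zeta$ are described in Section~\ref{ssec:dual}. For $\rho\notin\ell$ and $0\le j<m$,
\[
\frac{C_{f,\zeta}^{(j)}(\rho)}{j!}=\int_\ell\overline f\,\frac{\zeta}{(s-\rho)^{j+1}}\,d\mu=b_j .
\]
Multiplying the principal part of $g/\zeta$ by the Taylor series of $C_{f,\zeta}$ gives \eqref{eq:pp}.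

\emph{Across $\ell$.} For $w\notin\ell$, $w\ne1$,
\[
\zeta(w)S_{f,g}(w)=\int_\ell\overline{f(s)}\,G(s,w)\,d\mu(s),\qquad G(s,w)=\frac{\zeta(w)g(s)-g(w)\zeta(s)}{s-w}.
\]
The numerator vanishes for $s=w$, so $G$ is holomorphic on $(\mathbb C\setminus\{1\})^2$. Let $w_0\in\ell$ and $r=\frac18$. The part of the integral over $|s-w_0|\le2r$ is holomorphic in $|w-w_0|<r$, since $f$ is continuous on $\ell$ and $G$ is holomorphic. The part over $|s-w_0|>2r$ equals
\[
\zeta(w)\int\frac{\overline f\,g}{s-w}\,d\mu-g(w)\int\frac{\overline f\,\zeta}{s-w}\,d\mu ,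
\]
with both integrals absolutely convergent and holomorphic in $|w-w_0|<r$. So the restrictions of $\zeta S_{f,g}$ to the two sides of $\ell$ in this disc are restrictions of one holomorphic function. Hence $S_{f,g}$ continues meromorphically across $\ell$, and its poles on $\ell$ can only be zeros of $\zeta$.

\emph{At $\rho\in\ell$.} Let $w=\rho+\varepsilon$, $\varepsilon\to0^+$. The functions $\overline fg$ and $\overline fx_{\rho,m}$ are integrable on $\ell$ and locally bounded, so their Cauchy integrals at $w$ are $O(\log\frac1\varepsilon)$, because $\int_{-1}^1(t^2+\varepsilon^2)^{-1/2}dt=O(\log\frac1\varepsilon)$. From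
\[
\frac1{s-w}=\sum_{j<m}\frac{(w-\rho)^j}{(s-\rho)^{j+1}}+\frac{(w-\rho)^m}{(s-\rho)^m(s-w)}
\]
we get $C_{f,\zeta}(w)=\sum_{j<m}b_j\varepsilon^j+O(\varepsilon^m\log\frac1\varepsilon)$. Also $\frac g\zeta(w)=\sum_{k=1}^ma_{\rho,k}(g)\varepsilon^{-k}+O(1)$. Multiplying out,
\[
S_{f,g}(\rho+\varepsilon)=-\sum_{l=1}^m\varepsilon^{-l}\sum_{k=l}^ma_{\rho,k}(g)\,b_{k-l}+O(\log\tfrac1\varepsilon).
\]
The difference between $S_{f,g}$ and \eqref{eq:pp} is meromorphic at $\rho$ and $O(\log\frac1\varepsilon)$ along a ray, so it is holomorphic at $\rho$.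
\end{proof}

By \eqref{eq:dual}, the numbers \eqref{eq:numbers} are the coefficients of the principal part \eqref{eq:pp}, up to sign. The hypothesis of Theorem~\ref{thm:parseval} therefore says exactly that $S_{f,g}$ has only finitely many poles.

\section{Finitely many poles imply rationality}\label{sec:rational}

\begin{lemma}\label{lem:rational}
If $S_{f,g}$ has only finitely many poles, it is a rational function vanishing at $\infty$.
\end{lemma}

The plan is this. For $\operatorname{Re}w\ge2$ and $\operatorname{Re}w\le-1$, $S_{f,g}$ grows at most linearly, by Proposition~\ref{prop:L}(d). Between these half-planes the Phragm\'en--Lindel\"of principle gives a polynomial bound once we know that $S_{f,g}$, multiplied by a polynomial that cancels its poles, has finite order. To get finite order we write it as a quotient of two entire functions of controlled growth.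

\begin{proof}
We may assume that $S=S_{f,g}$ is not identically $0$. Constants may now depend on $f$ and $g$. Let $P=QS$, with $Q=(w-1)\zeta$ as in \eqref{eq:Q}. By Lemma~\ref{lem:poles}, and since $S$ is regular at $1$, $P$ is entire.

\emph{Growth of $P$.} Off $\ell$, $P=Q\,C_{f,g}-(w-1)g\,C_{f,\zeta}$. By \eqref{eq:right}, \eqref{eq:left} and \eqref{eq:chi}, $|(w-1)g(w)|\le d^{-1/2}e^{C\lambda(w)}$. With \eqref{eq:Q} and \eqref{eq:Cbounds} this gives
\[
\log|P(w)|\le C\lambda(w)+C\log^+\frac1{d(w)}\qquad(w\notin\ell).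
\]
The function $\log|P|$ is subharmonic, so $\log|P(w)|$ is at most its mean over the disc $|z-w|<1$. The integral of $\log^+(1/d)$ over such a disc is bounded by a constant, and $\lambda(z)\le C\lambda(w)$ on it. Hence $\log|P(w)|\le C\lambda(w)$ for all $w\in\mathbb C$.

\emph{Finite order.} Let $p\ne0$ be a polynomial such that $F=pS=pP/Q$ is entire. Compare the subharmonic function $\log^+|F|$ with its Poisson integral over $|z|=2r$; for $|w|\le r$ the Poisson kernel is at most $\frac{2r+r}{2r-r}=3$ times its mean value. Denote by $\mathcal M$ the mean over $|z|=2r$. Then, for $|w|\le r$,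
\[
\log^+|F(w)|\le3\,\mathcal M(\log^+|F|)\le3\,\mathcal M(\log^+|pP|)+3\,\mathcal M(\log^+|1/Q|).
\]
By Jensen's inequality $\mathcal M(\log|Q|)\ge\log|Q(0)|=-\log2$, so
\[
\mathcal M(\log^+|1/Q|)=\mathcal M(\log^+|Q|)-\mathcal M(\log|Q|)\le\mathcal M(\log^+|Q|)+\log2 .
\]
By \eqref{eq:Q} and the growth of $P$, all the terms are $O(r\log r)$ as $r\to\infty$. Thus $\log^+|F(w)|=O(|w|\log|w|)$ as $|w|\to\infty$.

\emph{Polynomial bound.} By Proposition~\ref{prop:L}(d) and \eqref{eq:Cbounds}, where $d\ge\frac32$, we have $|S(w)|\le C(1+|w|)$ for $\operatorname{Re}w\ge2$ and for $\operatorname{Re}w\le-1$. Let $N=1+\deg p$. In the strip $-1\le\operatorname{Re}w\le2$ the function $F(w)/(w+5)^N$ is holomorphic, is bounded on the boundary, and has finite order. By Phragm\'en--Lindel\"of it is bounded in the strip. So $F$ is polynomially bounded on $\mathbb C$, hence is a polynomial, and $S=F/p$ is rational.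

\emph{Behavior at $\infty$.} Let $x\to+\infty$. Then $C_{f,g}(x)\to0$ by \eqref{eq:Cbounds}, and $g(x)/\zeta(x)$ is bounded by Proposition~\ref{prop:L}(d). For $x\ge1$ and $s\in\ell$ we have $|s-x|\ge|s|$, so $|\zeta/(s-x)|\le|\zeta/s|$ on $\ell$, and $\|\zeta/(s-x)\|\to0$ by dominated convergence. Hence $C_{f,\zeta}(x)\to0$ and $S(x)\to0$. A rational function that tends to $0$ along the positive axis vanishes at $\infty$.
\end{proof}

\section{The behavior at $+\infty$ and the Parseval formula}\label{sec:infinity}

For the $1/x$ term of $S_{f,g}$ we need a rate for $C_{f,\zeta}(x)$ and an integrated bound for $g(x)$.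

\begin{lemma}\label{lem:B}
For $x\ge2$, $\displaystyle B(x):=\Bigl\|\frac\zeta{s-x}\Bigr\|^2\le C\,\frac{\log x}x$.
\end{lemma}

\begin{proof}
Put $a=x-\frac12\ge\frac32$ and $I(t)=\int_0^t|\zeta(\frac12+iv)|^2dv$; by \eqref{eq:meansquare}, $I(t)\le C(1+t)\log(2+t)$ for $t\ge0$. Since $|\zeta(\frac12-it)|=|\zeta(\frac12+it)|$,
\[
\pi B(x)=\int_0^\infty\frac{|\zeta(\frac12+it)|^2}{a^2+t^2}\,dt=\int_0^\infty I(t)\,\frac{2t\,dt}{(a^2+t^2)^2};
\]
the boundary terms vanish. Substituting $t=au$ and using $\log(2+au)\le\log(2+a)+\log(1+u)$,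
\[
\pi B(x)\le\frac Ca\int_0^\infty\Bigl(\frac1a+u\Bigr)\log(2+au)\,\frac{2u\,du}{(1+u^2)^2}\le C\,\frac{1+\log a}a\le C\,\frac{\log x}x .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:hilbert}
For $g\in L$, $\displaystyle\int_2^\infty|g(x)|^2\,dx<\infty$.
\end{lemma}

\begin{proof}
Let $h=\frac{s-1}sg\in H^2$. For $x\ge2$, $|g(x)|=\frac x{x-1}|h(x)|\le2|h(x)|$. With $\varphi$ as in \eqref{eq:PW},
\[
\int_0^\infty|h(\tfrac12+a)|^2da\le\int_0^\infty\!\!\int_0^\infty|\varphi(u)\varphi(v)|\int_0^\infty e^{-a(u+v)}da\,du\,dv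
=\int_0^\infty\!\!\int_0^\infty\frac{|\varphi(u)\varphi(v)|}{u+v}\,du\,dv ,
\]
and by Hilbert's inequality this is at most $\pi\|\varphi\|_2^2<\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:parseval}]
By hypothesis $S_{f,g}$ has finitely many poles. By Lemma~\ref{lem:rational},
\[
S_{f,g}(w)=\frac\Lambda w+O(w^{-2})\qquad(w\to\infty),
\]
where $\Lambda$ is the sum of the residues of $S_{f,g}$. By Lemma~\ref{lem:poles} (with $l=1$) and \eqref{eq:dual},
\[
\Lambda=-\sum_\rho\sum_{k=1}^{m_\rho}\langle f,x_{\rho,k}\rangle\,\langle y_{\rho,k},g\rangle ,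
\]
and all but finitely many inner sums vanish. We have to show that $\langle f,g\rangle=-\Lambda$.

For $s\in\ell$ and $x\ge1$ we have $|x/(s-x)|\le2$, so $xC_{f,g}(x)\to-\langle f,g\rangle$ as $x\to+\infty$, by dominated convergence. Hence
\[
x\,\frac{g(x)}{\zeta(x)}\,C_{f,\zeta}(x)=x\bigl(C_{f,g}(x)-S_{f,g}(x)\bigr)\longrightarrow\kappa:=-\langle f,g\rangle-\Lambda .
\]
Suppose that $\kappa\ne0$; then $f\ne0$. For large $x$ the left side has modulus at least $|\kappa|/2$. As $\zeta(x)\ge1$ and $|C_{f,\zeta}(x)|\le\|f\|\,B(x)^{1/2}$, Lemma~\ref{lem:B} gives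
\[
|g(x)|^2\ge\frac{|\kappa|^2}{4x^2\,\|f\|^2\,B(x)}\ge\frac c{x\log x},\qquad c>0 ,
\]
for all large $x$. Since $\int^\infty\frac{dx}{x\log x}=\infty$, this contradicts Lemma~\ref{lem:hilbert}. So $\kappa=0$.
\end{proof}

\begin{remark}
The exponent of the logarithm in \eqref{eq:meansquare} matters for this argument: a bound $O(T(\log T)^{1+\delta})$ with $\delta>0$ would give only $|g(x)|^2\ge c/(x(\log x)^{1+\delta})$, which is compatible with Lemma~\ref{lem:hilbert}.
\end{remark}

\section{Completeness of the mixed systems}\label{sec:complete}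

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Sigma$ be admissible, and let $g\in L$ be orthogonal to $\mathcal Z_\Sigma$. By \eqref{eq:dual} this means
\[
a_{\rho,k}(g)=0\ \ (k>k_\Sigma(\rho)),\qquad\langle g,x_{\rho,j}\rangle=0\ \ (j\le k_\Sigma(\rho)).
\]
Take $f=g$ in Lemma~\ref{lem:poles}. Each term in the principal part \eqref{eq:pp} of $S_{g,g}$ at $\rho$ is, up to sign and a power of $w-\rho$, a product $a_{\rho,k}(g)\,\langle g,x_{\rho,k-l+1}\rangle$ with $1\le l\le k$. If $k>k_\Sigma(\rho)$, the first factor is $0$. If $k\le k_\Sigma(\rho)$, then $1\le k-l+1\le k_\Sigma(\rho)$ and the second factor is $0$; here we use that $\Sigma$ contains, with $(\rho,k)$, all $(\rho,j)$ with $1\le j\le k$. So all principal parts vanish, and Theorem~\ref{thm:parseval} applies. The terms in \eqref{eq:parseval} are the products with $l=1$, hence $0$. Thus $\|g\|^2=0$, and $\mathcal Z_\Sigma$ is complete.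

By biorthogonality, $X_\Sigma$ is orthogonal to $Y=\overline{\mathrm{span}}\{y_{\rho,k}:(\rho,k)\in I\setminus\Sigma\}$. The sum of two orthogonal closed subspaces is closed, so $\mathcal Z_\Sigma$ is complete if and only if $L=X_\Sigma\oplus Y$.
\end{proof}

Neither the bound on the codimension from \cite{Burnol} nor the completeness of the dual system was used; the latter is the case $\Sigma=\emptyset$.

At a double zero one sees what admissibility does. There the principal part \eqref{eq:pp} of $S_{g,g}$ is
\[
-\frac{a_{\rho,2}\,b_0}{(w-\rho)^2}-\frac{a_{\rho,1}\,b_0+a_{\rho,2}\,b_1}{w-\rho},\qquad b_0=\langle g,x_{\rho,1}\rangle,\quad b_1=\langle g,x_{\rho,2}\rangle ,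
\]
with $a_{\rho,k}=a_{\rho,k}(g)$. The three admissible choices give $a_{\rho,1}=a_{\rho,2}=0$, or $b_0=a_{\rho,2}=0$, or $b_0=b_1=0$, and everything vanishes. The fourth choice, $x_{\rho,2}$ together with $y_{\rho,1}$, gives $b_1=a_{\rho,1}=0$. The residue still vanishes, but the argument does not exclude a double pole. Theorem~\ref{thm:parseval} tolerates finitely many such poles, and this is Theorem~\ref{thm:nonadm}.

\begin{proof}[Proof of Theorem~\ref{thm:nonadm}]
Let $g\in L$ be orthogonal to the system. At each $\rho$ where $\{k:(\rho,k)\in\Sigma\}$ is an initial segment, the principal part of $S_{g,g}$ vanishes, exactly as in the proof of Theorem~\ref{thm:A}. Only finitely many $\rho$ are excluded, so \eqref{eq:parseval} holds with $f=g$. In the sum, either $(\rho,k)\in\Sigma$ and $\langle g,x_{\rho,k}\rangle=0$, or $(\rho,k)\notin\Sigma$ and $\langle y_{\rho,k},g\rangle=0$. Hence $\|g\|^2=0$. If $m_\rho=1$, each of the two subsets of $\{1\}$ is an initial segment, which gives the last assertion.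
\end{proof}

\section{Spectral synthesis and invariant subspaces}\label{sec:synthesis}

For $g\in L$ let $K_\rho(g)\in\{0,\dots,m_\rho\}$ be the order of the pole of $g/\zeta$ at $\rho$ ($0$ if there is none), and let $\Sigma(g)=\{(\rho,k):1\le k\le K_\rho(g)\}$, an admissible set.

\begin{proof}[Proof of Theorem~\ref{thm:synthesis}\textup{(a)}]
The claim is that
\begin{equation}\label{eq:synth}
g\in X_{\Sigma(g)}\qquad(g\in L).
\end{equation}
Let $f\in L$ be orthogonal to $X_{\Sigma(g)}$. Consider the products $a_{\rho,k}(g)\,\langle f,x_{\rho,k-l+1}\rangle$, $1\le l\le k$, of which the numbers \eqref{eq:numbers} are sums. If $k>K_\rho(g)$, the first factor is $0$; if $k\le K_\rho(g)$, then $1\le k-l+1\le K_\rho(g)$ and the second is $0$. So all products vanish, and Theorem~\ref{thm:parseval} gives $\langle f,g\rangle=0$. As $X_{\Sigma(g)}$ is closed, \eqref{eq:synth} follows.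
\end{proof}

For part (b), let $w\ne1$, $w\notin\ell$, $\zeta(w)\ne0$, and let $R_w$ be defined as $R_{w_0}$ with $w$ in place of $w_0$. By Proposition~\ref{prop:L}(a), and since $1/(s-w)$ is bounded on $\ell$ and $\zeta/(s-w)\in L^2(\ell,\mu)$, $R_w$ is bounded from $L$ to $L^2(\ell,\mu)$. By definition
\begin{equation}\label{eq:SR}
\langle f,R_wg\rangle=S_{f,g}(w)\qquad(f,g\in L).
\end{equation}

\begin{lemma}\label{lem:R}
Let $w$ and $w_0$ satisfy the above conditions.

\textup{(a)} $R_wL\subset L$, and $R_wX_\Sigma\subset X_\Sigma$ for every admissible $\Sigma$.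

\textup{(b)} For $|w-w_0|$ small, $R_w=\sum_{n\ge0}(w-w_0)^nR_{w_0}^{\,n+1}$.
\end{lemma}

\begin{proof}
(a) With $a=s-\rho$ and $b=w-\rho$, so that $s-w=a-b$,
\[
R_wx_{\rho,k}=\zeta(s)\,\frac{a^{-k}-b^{-k}}{a-b}=-\zeta(s)\sum_{j=1}^ka^{-j}b^{-(k-j+1)}=-\sum_{j=1}^k(w-\rho)^{-(k-j+1)}x_{\rho,j}.
\]
Only indices $j\le k$ occur. Hence $R_wV\subset V$, and for admissible $\Sigma$ the span of the $x_{\rho,k}$ with $(\rho,k)\in\Sigma$ is mapped into itself. Now use that $R_w$ is bounded.

(b) We have $R_wg=\zeta\cdot D_w(g/\zeta)$ with $D_wp(s)=\frac{p(s)-p(w)}{s-w}$. For $v\ne w$, both $D_wp-D_vp$ and $(w-v)D_wD_vp$ are equal to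
\[
\frac{(w-v)\,p(s)-(s-v)\,p(w)+(s-w)\,p(v)}{(s-w)(s-v)} .
\]
For the first this is immediate; the second is $\frac{w-v}{s-w}\bigl(\frac{p(s)-p(v)}{s-v}-\frac{p(w)-p(v)}{w-v}\bigr)$, in whose expansion over the common denominator the coefficient of $p(v)$ is $(s-v)-(w-v)=s-w$. With $v=w_0$ and $p=g/\zeta$ this gives $R_w-R_{w_0}=(w-w_0)R_wR_{w_0}$ on $L$, that is, $R_w\bigl(1-(w-w_0)R_{w_0}\bigr)=R_{w_0}$. For $|w-w_0|\,\|R_{w_0}\|<1$ the bracket is inverted by the Neumann series.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:synthesis}\textup{(b)}]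
By Lemma~\ref{lem:R}(a) the subspaces $X_\Sigma$ are invariant. Conversely, let $N\subset L$ be closed and $R_{w_0}$-invariant. Let $g\in N$ and $f\in L\ominus N$. By Lemma~\ref{lem:R}(b), $R_wg\in N$ for $w$ near $w_0$, so $S_{f,g}(w)=0$ there by \eqref{eq:SR}. By Lemma~\ref{lem:poles}, $S_{f,g}$ is meromorphic on all of $\mathbb C$, so $S_{f,g}\equiv0$ and all its principal parts vanish. Fix $\rho$ with $K=K_\rho(g)\ge1$. Since $a_{\rho,k}(g)=0$ for $k>K$, \eqref{eq:pp} gives
\[
\sum_{k=l}^Ka_{\rho,k}(g)\,b_{k-l}=0\qquad(1\le l\le K),\qquad b_j=\langle f,x_{\rho,j+1}\rangle .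
\]
Here $a_{\rho,K}(g)\ne0$. The equation with $l=K$ gives $b_0=0$, then $l=K-1$ gives $b_1=0$, and so on down to $l=1$, which gives $b_{K-1}=0$. Thus $f\perp x_{\rho,1},\dots,x_{\rho,K}$. Since $f\in L\ominus N$ was arbitrary and $N$ is closed, $x_{\rho,j}\in N$ for $1\le j\le K_\rho(g)$.

Put $\Sigma=\bigcup_{g\in N}\Sigma(g)$. A union of admissible sets is admissible. We have shown that $X_\Sigma\subset N$. By \eqref{eq:synth}, every $g\in N$ lies in $X_{\Sigma(g)}\subset X_\Sigma$. So $N=X_\Sigma$.

Finally, let $\Sigma\ne\Sigma'$ be admissible; interchanging them if necessary, we may take $(\rho,k)\in\Sigma\setminus\Sigma'$. Then $y_{\rho,k}$ is orthogonal to $X_{\Sigma'}$, but $\langle y_{\rho,k},x_{\rho,k}\rangle=1$ and $x_{\rho,k}\in X_\Sigma$. So $X_\Sigma\ne X_{\Sigma'}$.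
\end{proof}

\begin{thebibliography}{9}
\bibitem{Burnol} J.-F. Burnol, \emph{On the system of the functions $\zeta(s)/(s-\rho)^k$}, arXiv:1106.4751 (2011).
\bibitem{BurnolTwo} J.-F. Burnol, \emph{Two complete and minimal systems associated with the zeros of the Riemann zeta function}.
\bibitem{Titchmarsh} E. C. Titchmarsh, \emph{The Theory of the Riemann Zeta-function}.
\end{thebibliography}

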